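# A Knothe map, a cutoff, and isoperimetry along coordinate lines

## The Knothe map and its diagonal derivatives

Start with a construction. Let $D,D'\subset\mathbb R^n$ be nonempty bounded open convex sets, and let $\rho$ be a Borel probability density on $D$ with $0<\inf\rho\le\sup\rho<\infty$. We want to carry $\rho$ to the uniform density on $D'$ one coordinate at a time, matching conditional distributions.

Write $x_{<i}=(x_1,\dots,x_{i-1})$, $x_{\le i}=(x_1,\dots,x_i)$, and let $P_i$ be the projection onto the first $i$ coordinates. Let $m_i$ be the marginal of $\rho$ on $P_i(D)$, that is,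
$$m_i(x_{\le i})=\int\rho(x_{\le i},z)\,dz$$
over the fibre $\{z:(x_{\le i},z)\in D\}$. Let $M_i$ be the marginal on $P_i(D')$ of the uniform density $1/\operatorname{vol}(D')$. Put $m_0=M_0=1$; also $m_n=\rho$ and $M_n=1/\operatorname{vol}(D')$. Define the conditional distribution functions
$$F_i(t\,|\,x_{<i})=\int_{-\infty}^t\frac{m_i(x_{<i},\theta)}{m_{i-1}(x_{<i})}\,d\theta,\qquad G_i(t\,|\,y_{<i})=\int_{-\infty}^t\frac{M_i(y_{<i},\theta)}{M_{i-1}(y_{<i})}\,d\theta ,$$
with integrands extended by $0$ outside the fibres, and then, inductively,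
$$\Omega_i(x)=G_i^{-1}\big(F_i(x_i\,|\,x_{<i})\,\big|\,\Omega_{<i}(x)\big),\qquad i=1,\dots,n. \tag{1}$$

**Definition.** The map $\Omega=(\Omega_1,\dots,\Omega_n)$ is the Knothe map from $\rho$ to the uniform density on $D'$.

**Example.** Let $D=\{x_1,x_2>0,\ x_1+x_2<1\}$, $\rho=2$, $D'=(0,1)^2$. Then $m_1(x_1)=2(1-x_1)$, so $F_1(x_1)=1-(1-x_1)^2$, and $F_2(x_2|x_1)=x_2/(1-x_1)$, while $G_1(t)=G_2(t|\cdot)=t$ on $(0,1)$. Hence
$$\Omega(x)=\Big(1-(1-x_1)^2,\ \frac{x_2}{1-x_1}\Big),\qquad \partial_1\Omega_1\,\partial_2\Omega_2=2(1-x_1)\cdot\frac1{1-x_1}=2=\rho\operatorname{vol}(D').$$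
The off-diagonal derivative $\partial_1\Omega_2=x_2/(1-x_1)^2$ is unbounded. That will not matter, since only the diagonal derivatives $\partial_i\Omega_i$ will ever be used.

**Lemma 1 (properties of the Knothe map).** The formula (1) defines a Borel map $\Omega:D\to D'$, and $\Omega_i(x)$ depends only on $x_{\le i}$. For fixed $x_{<i}$ the function $x_i\mapsto\Omega_i$ is increasing and locally absolutely continuous. For almost every $x\in D$,
$$\partial_i\Omega_i(x)\ge0\ \text{ for all } i,\qquad \prod_{i=1}^n\partial_i\Omega_i(x)=\rho(x)\operatorname{vol}(D'),\qquad \sum_{i=1}^n\partial_i\Omega_i(x)-n\ \ge\ \log\big(\rho(x)\operatorname{vol}(D')\big). \tag{2}$$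

**Proof.** The fibres over points of $P_i(D)$ are nonempty, open and bounded, and $\rho$ is bounded above and below, so $m_i$ is finite and positive everywhere on $P_i(D)$; it is Borel by Tonelli. Also by Tonelli, $\int m_i(x_{<i},\theta)\,d\theta=m_{i-1}(x_{<i})$ for every $x_{<i}\in P_{i-1}(D)$. So $F_i(\cdot|x_{<i})$ is the distribution function of a probability density that is positive exactly on an open interval, namely the set of $\theta$ with $(x_{<i},\theta)\in P_i(D)$. It is absolutely continuous, strictly increasing on that interval, and has values in $(0,1)$ there.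

For the target we need more. The function $M_i$ is positive on $P_i(D')$ for the same reason, and it is continuous there: for $i<n$ the function $M_i^{1/(n-i)}$ is concave on the open convex set $P_i(D')$ by the Brunn–Minkowski theorem, and a finite concave function on an open convex set is continuous; $M_n$ is constant. Hence for each $y_{<i}\in P_{i-1}(D')$ the function $G_i(\cdot|y_{<i})$ is $C^1$ with positive derivative on an open interval, which it maps onto $(0,1)$. Its inverse is increasing and $C^1$ on $(0,1)$, with values $t$ such that $(y_{<i},t)\in P_i(D')$.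

By induction on $i$, $\Omega_{\le i}(x)\in P_i(D')$, so (1) makes sense at every stage and $\Omega(D)\subset D'$. Clearly $\Omega_i$ depends only on $x_{\le i}$. It is Borel because
$$\{x:\Omega_i(x)\le t\}=\{x: F_i(x_i|x_{<i})\le G_i(t\,|\,\Omega_{<i}(x))\},$$
and $F_i,G_i$ are jointly Borel by Tonelli. (To check the equality: if $t$ lies in the interval where $G_i(\cdot|\Omega_{<i}(x))$ increases, it is the definition of the inverse; if $t$ is at or to the right of that interval, then $G_i=1$ and both conditions hold; if at or to the left, then $G_i=0<F_i$ and both fail.)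

Fix $x_{<i}$. Then $\Omega_{<i}$ is fixed too, and $x_i\mapsto\Omega_i$ is a $C^1$ increasing function on $(0,1)$ composed with an absolutely continuous increasing function with values in $(0,1)$. So it is increasing and locally absolutely continuous. For a.e. $x_i$ the function $F_i$ has derivative $m_i/m_{i-1}$, and there
$$\partial_i\Omega_i(x)=\frac{m_i(x_{\le i})}{m_{i-1}(x_{<i})}\cdot\frac{M_{i-1}(\Omega_{<i}(x))}{M_i(\Omega_{\le i}(x))}\ \ge0 .$$
By Fubini this holds for all $i$ at a.e. $x\in D$. The product over $i$ telescopes to $m_n(x)/M_n(\Omega(x))=\rho(x)\operatorname{vol}(D')$. Finally, by the arithmetic–geometric mean inequality, and $n(e^{v/n}-1)\ge v$ with $v=\log(\rho(x)\operatorname{vol}(D'))$,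
$$\sum_i\partial_i\Omega_i-n\ \ge\ n\Big(\big(\rho(x)\operatorname{vol}(D')\big)^{1/n}-1\Big)\ \ge\ \log\big(\rho(x)\operatorname{vol}(D')\big).\qquad\square$$

Here is what the map is for. Let $K$ be a convex body and let $S\subset K$ have relative volume $s$. If $\rho$ is essentially uniform on $S$ and $D'$ is essentially $K$, then by (2) the displacement $X(x)=\Omega(x)-x$ satisfies $\sum_i\partial_iX_i\gtrsim\log(1/s)$ on $S$. On the other hand $\partial_iX_i\ge-1$ everywhere. Suppose each $X_i$ vanished at both ends of every chord of $K$ parallel to $e_i$. Then $\partial_iX_i$ would integrate to zero along each chord, and the positive contribution from $S$ would have to be paid back, at rate at most $1$, on the part of the same chord outside $S$. So the set of points outside $S$ lying on a coordinate line through $S$ could not be small. The field that actually does this job in a general convex body is a cut-off version, $Y=\eta\,(\Omega-\mathrm{id})$, with $\Omega$ aimed at a slightly shrunken copy of $K$.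

## The $\ell_0$ boundary and $Q$-regular bodies

Throughout, $n\ge2$, and a convex body is a compact convex set with nonempty interior.

**Definition.** For a convex body $K$ and a Borel set $S\subset K$, the $\ell_0$ boundary $\partial_0^KS$ is the set of points $y\in K\setminus S$ that can be reached from $S$ by changing at most one coordinate: $y\in x+\mathbb Re_i$ for some $x\in S$ and some $i\in[n]$.

For example, in $K=[0,1]^2$ the set $S=[0,\frac12]^2$ has as boundary the part of the two adjacent quarter squares outside $S$; the interior of the opposite quarter is not reached.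

**Definition.** A convex body $Q\subset\mathbb R^n$ is unconditional if it is invariant under every reflection $x_i\mapsto-x_i$.

The $\ell_p$ balls are unconditional. The ellipse $\{x_1^2+x_1x_2+x_2^2\le1\}$ is symmetric about the origin but not unconditional: it contains $(1,-1)$ and not $(1,1)$.

**Definition.** For a convex body $Q$ and $r,R>0$, a convex body $K$ is $Q$-regular with parameters $r,R$ if there are points $x_0,y_0$, possibly different, with $x_0+rQ\subset K\subset y_0+RQ$.

For example, with $Q=[-1,1]^2$ the triangle with vertices $(0,0),(1,0),(0,1)$ is $Q$-regular with $r=\frac14$ (the square $[0,\frac12]^2$ fits inside) and $R=\frac12$. The cube $[0,1]^n$ is $[-1,1]^n$-regular with $r=R=\frac12$. Comparing volumes, one always has $r\le R$.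

Write $s=\operatorname{vol}(S)/\operatorname{vol}(K)$. How small can $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)$ be, in terms of $n$, $r/R$ and $s$? The problem comes from Manuel Fernandez V, "Improved $\ell_0$-Isoperimetry for Convex Bodies via Mass Transport", arXiv:2608.27854 (2026). Two known results frame it.

(i) There is an absolute constant $c>0$ such that for every $n\ge2$, every unconditional convex body $Q$, every $r,R>0$, every $Q$-regular $K$ with parameters $r,R$, and every Borel $S\subset K$ with $0<s\le\frac12$,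
$$\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\ge\frac{cr}{nR}\min\Big\{1,\frac{\log(e/s)}n\Big\}.$$

(ii) There is an absolute constant $C\ge1$ such that, for any convex body $Q$ and any $r,R$ with $R\ge Cr$, there are $Q$-regular bodies $K$ with parameters $r,R$ containing sets $S$ of constant relative volume with ratio $O(r/(nR))$, and also $Q$-regular bodies $K$ with parameters $r,R$ containing sets $S$ whose relative volume is exponentially small in $n$, with ratio $O(r/R)$.

For constant-sized and for exponentially small sets, the two results differ by a factor $O(n)$. The conjecture is that (ii) gives the right scales. With $C$ from (ii), and constants uniform over all $n\ge2$, unconditional $Q$, $r,R>0$ with $R\ge Cr$, $Q$-regular $K$ with parameters $r,R$, and Borel $S\subset K$ in the stated range, it says: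

(a) for every $s_0\in(0,\frac12]$ there is $c_1(s_0)>0$ with $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)\ge c_1(s_0)\,r/(nR)$ whenever $s_0\le s\le\frac12$;

(b) for every $a>0$ there is $c_2(a)>0$ with $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)\ge c_2(a)\,r/R$ whenever $0<s\le e^{-an}$.

Both parts are true. They follow from one inequality, whose proof uses neither (i) nor (ii).

**Theorem 2.** Let $n\ge2$, let $Q$ be an unconditional convex body, $K$ a convex body with $x_0+rQ\subset K\subset y_0+RQ$, and $S\subset K$ Borel with $0<s\le\frac12$. Then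
$$\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\ \ge\ \frac7{180}\cdot\frac rR\cdot\min\Big\{1,\frac{\log(1/s)}n\Big\}.$$

**Corollary 3 (large sets).** Under the same hypotheses on $K$, let $S\subset K$ be Borel with $\frac12\le s<1$ and put $w=1-s$. Then
$$\operatorname{vol}(\partial_0^KS)\ge\frac7{360}\cdot\frac rR\;w\operatorname{vol}(K)\,\min\Big\{1,\frac{\log(1/w)}n\Big\}.$$

**Corollary 4 (the conjecture).** Parts (a) and (b) hold, with no condition $R\ge Cr$. In (a) one may take $c_1=\frac{7\log2}{180}$, independent of $s_0$. In (b) the ratio is at least $\frac7{180}\min\{1,a\}\,\frac rR$ when moreover $s\le\frac12$, and $c_2(a)=\frac7{720}\min\{1,a\}$ works in the whole range $0<s\le e^{-an}$.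

**Theorem 5 (the profile is sharp at every volume).** Let $Q=[-1,1]^n$. There is an absolute constant $C'$ such that for all $n\ge2$, $R\ge12r>0$ and $s\in(0,\frac12]$ there are a $Q$-regular $K$ with parameters $r,R$ and $S\subset K$ of relative volume $s$ with
$$\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\le C'\,\frac rR\min\Big\{1,\frac{\log(e/s)}n\Big\}.$$

Since $\log(1/s)\le\log(e/s)\le(1+\frac1{\log2})\log(1/s)$ for $s\le\frac12$, Theorem 5 says that Theorem 2 is optimal up to an absolute constant for every $s$, uniformly in $n,r,R$ with $R\ge12r$. By (ii), the two ends of the profile are also optimal for every unconditional $Q$.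

## Three sets computed by hand

Slab in a cube. Let $K=[0,1]^n$ and $S=\{x_1\le s\}$. Changing $x_1$ reaches everything, so $\partial_0^KS=K\setminus S$ and the ratio is $(1-s)/s$.

Subcube. Let $K=[0,1]^n$ and $S=[0,b]^n$, so $s=b^n$. The boundary consists of the points with exactly one coordinate larger than $b$, of volume $nb^{n-1}(1-b)$. The ratio is
$$n\Big(\frac1b-1\Big)=n\big(s^{-1/n}-1\big)\ge\log(1/s).$$
The map $x\mapsto x/b$ carries $S$ to $K$, and $n(\frac1b-1)$ is exactly the sum of its diagonal derivatives minus $n$. This is the expression from Lemma 1.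

Tube around the diagonal. Let $m(x)=\frac1n\sum_ix_i$, $R\ge12r$, and
$$K=\{x:\ |m|\le\tfrac R2,\ \max_i|x_i-m|\le4r\},\qquad S=\{x\in K: m\le0\}.$$
With $Q=[-1,1]^n$ we have $rQ\subset K$, since $|x_i|\le r$ for all $i$ gives $|m|\le r\le\frac R2$ and $|x_i-m|\le2r$; and $K\subset RQ$, since $|x_i|\le\frac R2+4r\le R$. Moving from $x$ to $x+te_i$ changes $x_i-m$ by $t(1-\frac1n)$, so inside $K$ we need $|t|(1-\frac1n)\le8r$, hence $|t|\le16r$. But $m$ changes only by $t/n$. So $\partial_0^KS\subset\{0<m\le16r/n\}$. All slices $\{m=\text{const}\}$ of $K$ have equal $(n-1)$-volume, so the ratio is at most $\frac{16r/n}{R/2}=32\,\frac r{nR}$. This is where the scale $r/(nR)$ comes from: one coordinate moves the mean very little.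

## Integrating along chords

The only way the boundary $\partial_0^KS$ enters the argument is through the next lemma. For $S\subset K$ Borel put
$$T_i=\{y\in K\setminus S:\ (y+\mathbb Re_i)\cap S\ne\emptyset\},\qquad T=\bigcup_iT_i=\partial_0^KS .$$
The set $S\cup T_i$ is the intersection of $K$ with the cylinder over the projection of $S$ along $e_i$. That projection is an analytic set, hence Lebesgue measurable, so $T_i$ and $T$ are Lebesgue measurable.

A function on an open interval is locally absolutely continuous if it is absolutely continuous on every compact subinterval.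

**Lemma 6 (line identity).** Let $Y=(Y_1,\dots,Y_n)$ be Borel on $\operatorname{int}K$. Suppose that for each $i$, on every open chord of $\operatorname{int}K$ parallel to $e_i$, the function $Y_i$ is locally absolutely continuous and tends to $0$ at both endpoints, and that $\partial_iY_i\in L^1(\operatorname{int}K)$. Then
$$\int_S\sum_i\partial_iY_i=-\sum_i\int_{T_i}\partial_iY_i .$$

**Proof.** Since $Y_i$ is Borel and continuous along chords, upper and lower limits of its difference quotients in direction $e_i$ may be taken over rational increments. So the set where $\partial_iY_i$ exists is Borel, as is $\partial_iY_i$ on it, and this set has full measure on each chord, hence in $\operatorname{int}K$. Boundary points of $K$ form a null set and are ignored in the integrals.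

Fix $i$. A line parallel to $e_i$ that misses $\operatorname{int}K$ meets $K$ only in $\partial K$, so such lines cover only a null subset of $K$. For almost every line $\ell\parallel e_i$ that meets $\operatorname{int}K$, $\partial_iY_i$ is integrable on the chord $(\alpha,\beta)$ cut out by $\ell$. For $\alpha<\alpha'<\beta'<\beta$ the integral over $[\alpha',\beta']$ is $Y_i(\beta')-Y_i(\alpha')$, which tends to $0$ as $\alpha'\to\alpha$, $\beta'\to\beta$. So $\int_{\ell\cap K}\partial_iY_i=0$.

If $\ell\cap S\ne\emptyset$, then $\ell\cap K$ is the disjoint union of $\ell\cap S$ and $\ell\cap T_i$, by the definition of $T_i$. Hence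
$$\int_{\ell\cap S}\partial_iY_i=-\int_{\ell\cap T_i}\partial_iY_i .$$
If $\ell\cap S=\emptyset$, then $\ell\cap T_i=\emptyset$ too and both sides vanish. Integrate over $\ell$ by Fubini and sum over $i$. $\square$

For the cube this is already enough, with the uncut displacement.

**Worked case (the cube).** Let $K=[0,1]^n$ and let $S\subset K$ be Borel with $0<s<1$. Then $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)\ge\frac1n\log(1/s)$.

**Proof.** Let $\varepsilon\in(0,1)$, $\rho=(1-\varepsilon)1_S/s+\varepsilon$ on $D=D'=(0,1)^n$, let $\Omega$ be the Knothe map, and $X=\Omega-\mathrm{id}$. For the cube all the intervals in the construction are $(0,1)$, so for fixed $x_{<i}$ the function $\Omega_i$ is an increasing bijection of $(0,1)$ onto $(0,1)$. A chord parallel to $e_i$ is a copy of $(0,1)$ in the variable $x_i$. Hence $X_i\to0$ at both ends of it. Also $\partial_i\Omega_i\ge0$ integrates to $1$ over each chord, so $\partial_iX_i$ is integrable. Lemma 6 gives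
$$\int_S\Big(\sum_i\partial_i\Omega_i-n\Big)=\sum_i\int_{T_i}(1-\partial_i\Omega_i)\le n\operatorname{vol}(T).$$
By (2) and $\rho\ge(1-\varepsilon)/s$ on $S$, the left side is at least $\log\frac{1-\varepsilon}s\cdot\operatorname{vol}(S)$. Let $\varepsilon\to0$. $\square$

## What goes wrong at the end of a chord

Now try the same in a general convex body $K$, with $D=D'=\operatorname{int}K$ and $Y=\Omega-\mathrm{id}$. Everything works except one hypothesis of Lemma 6: $Y_i$ need not tend to $0$ at chord ends. The chord through $x$ parallel to $e_i$ is determined by all the other coordinates of $x$, whereas $\Omega_i$ only sees $x_{\le i}$, and its range depends on $\Omega_{<i}(x)$ and not on $x_{<i}$.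

A concrete failure: let $K$ be the triangle with vertices $(0,0),(1,0),(0,1)$, and $S=\{x\in K:x_1<1-\tfrac1{\sqrt2}\}$, so $s=1-\frac12=\frac12$. Here $G_1(t)=1-(1-t)^2$ and, with $\rho$ the mixture $(1-\varepsilon)1_S/\operatorname{vol}(S)+\varepsilon/\operatorname{vol}(K)$,
$$F_1(t)=(1-\varepsilon)\min\{1,2G_1(t)\}+\varepsilon G_1(t)>G_1(t)\qquad(0<t<1).$$
So $\Omega_1(x)>x_1$ throughout. On the horizontal chord at height $h$, which is $0<x_1<1-h$, the displacement $X_1$ tends to $\Omega_1|_{x_1=1-h}-(1-h)>0$ at the right end. At the left end it tends to $0$. Hence $\int\partial_1X_1>0$ on this chord. For $h>\frac1{\sqrt2}$ the whole chord lies in $S$, so there is no point of $T_1$ on it, and the positive boundary term is not paid for by anything on that line.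

The natural repair is to multiply by a cutoff $\eta$ that equals $1$ in most of $K$ and drops to $0$ at $\partial K$. This creates the term $\sum_iX_i\,\partial_i\eta$, and three things must be checked.

- On $T$, the term must be controlled by the geometry of $K$. This is where $Q$-regularity and unconditionality enter.
- On $S$, the term must have the right sign, or be small.
- The set $S$ must not be hidden in the layer where $\eta$ is small.

The second point is where shrinking the target helps. Let $0\in\operatorname{int}K$ and let $p$ be the gauge of $K$, so $K=\{p\le1\}$. Let $\eta$ fall linearly in $p$ from $1$ to $0$ over the layer $1-\kappa<p<1$. As we shall see in (3), $\langle\nabla p(x),\Omega(x)-x\rangle\le p(\Omega(x))-p(x)$. If $\Omega$ maps into $K$, this is at most $1-p(x)$, and the layer term is only bounded by $\langle\nabla\eta,X\rangle\ge-(1-p)/\kappa=-\eta$. On $S$ one is left with $\eta\,(\log\frac1s-1)$, up to $\varepsilon$: useless for $\frac1e\le s\le\frac12$. If instead $\Omega$ maps into $K'=(1-\kappa)\operatorname{int}K$, then in the layer $p(\Omega(x))\le1-\kappa\le p(x)$,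 so the term is nonnegative. The price is that the target is smaller by the factor $(1-\kappa)^n$, which costs about $n\kappa$ in the logarithm. This must stay below $\log2$, so $\kappa$ is chosen of order $1/n$. Since $|\nabla\eta|$ is of order $1/\kappa$, there is no reason to choose it smaller.

## Cutoff along the gauge, and the use of unconditionality

We begin the proof of Theorem 2. Everything is translation invariant, so let $x_0=0$, i.e. $rQ\subset K$. Note $0\in\operatorname{int}Q$, as $Q$ is symmetric and has interior. Volumes give $r\le R$. Write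
$$\sigma=\operatorname{vol}(S),\qquad\tau=\operatorname{vol}(T),\qquad L=\log(1/s)\ge\log2 .$$

**Step 1: the gauge and its gradient.** The purpose is to have a boundary function whose gradient tests well against points of $K$. Let $p$ be the gauge of $K$. It is convex, Lipschitz and positively $1$-homogeneous, $K=\{p\le1\}$, $\operatorname{int}K=\{p<1\}$, and it is differentiable a.e. Where $u=\nabla p(x)$ exists, convexity gives $p(z)\ge p(x)+\langle u,z-x\rangle$ for all $z$. Taking $z=0$ gives $\langle u,x\rangle\ge p(x)$, and $z=2x$ gives $\langle u,x\rangle\le p(x)$. So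
$$\langle u,x\rangle=p(x),\qquad\langle u,z\rangle\le p(z)\quad\text{for all }z. \tag{3}$$

**Step 2: coordinatewise control of displacements.** The purpose is to bound the cutoff term on $T$, where no sign is available, so that absolute values must be taken in each coordinate separately. The claim is: if $x,y\in K$ and $u=\nabla p(z)$ exists at some point $z$, then
$$\sum_i|u_i|\,|x_i-y_i|\le\frac{2R}r. \tag{4}$$
Indeed $x-y\in R(Q-Q)=2RQ$, because $Q$ is convex and symmetric. Let $w'_i=\operatorname{sgn}(u_i)|x_i-y_i|$, reading $\operatorname{sgn}0=1$. This vector arises from $x-y$ by sign changes of coordinates, so $w'\in2RQ$ by unconditionality. Hence $\frac r{2R}w'\in rQ\subset K$, that is $p(\frac r{2R}w')\le1$, and (3) gives $\langle u,\frac r{2R}w'\rangle\le1$. Since $\langle u,w'\rangle=\sum_i|u_i||x_i-y_i|$, this is (4).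

**Step 3: the cutoff.** Put
$$\kappa=\frac1{4n},\qquad q=1-\kappa\ge\frac78,\qquad A=\{q<p<1\},\qquad\eta=\min\Big\{1,\frac{1-p}\kappa\Big\}\ \text{ on }K .$$
Then $\eta$ is Lipschitz, $0\le\eta\le1$, $\eta=1$ on $\{p\le q\}$ and $\eta=0$ on $\partial K$. We have $\nabla\eta=-\kappa^{-1}\nabla p$ a.e. on $A$ and $\nabla\eta=0$ on $\{p<q\}$. The level sets $\{p=q\}$ and $\{p=1\}$ are boundaries of convex bodies, hence null.

## How much of $S$ can sit near the boundary

**Step 4: a lower bound for $E=\int_S\eta$.** The main estimate will only see $S$ through $E$. We show that $E$ is comparable to $\sigma$ unless $\tau$ is already large. The tool is Lemma 6 for the radial field $Y(x)=\eta(x)x$, for which the cutoff pushes hard against $S\cap A$.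

The field is Lipschitz and vanishes on $\partial K$, so Lemma 6 applies. By (3), $\langle x,\nabla\eta\rangle=-\kappa^{-1}p\,1_A$ a.e., so $\sum_i\partial_iY_i=n\eta-\kappa^{-1}p\,1_A$ a.e. Hence
$$\int_S\big(n\eta-\kappa^{-1}p\,1_A\big)=-\sum_i\int_{T_i}(\eta+x_i\,\partial_i\eta)\ \ge\ -n\tau-\int_T\sum_i|x_i||\partial_i\eta|\ \ge\ -n\tau-\kappa^{-1}\frac{2R}r\,\tau ,$$
the last step by (4) for the points $x,0\in K$. Multiply by $\kappa=\frac1{4n}$ and rearrange, using $R\ge r$:
$$\int_{S\cap A}p\ \le\ \tfrac14E+\tfrac14\tau+\tfrac{2R}r\tau\ \le\ \tfrac14E+\tfrac94\,\tfrac Rr\,\tau .$$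
On $A$ we have $p\ge\frac78$, and $1-\eta$ vanishes on $\{p\le q\}$. So
$$\sigma-E=\int_S(1-\eta)\le\operatorname{vol}(S\cap A)\le\tfrac87\Big(\tfrac14E+\tfrac94\,\tfrac Rr\,\tau\Big)=\tfrac27E+\tfrac{18}7\,\tfrac Rr\,\tau ,$$
which rearranges to
$$E\ \ge\ \tfrac79\,\sigma-2\,\tfrac Rr\,\tau. \tag{5}$$

## Transport into the shrunken body

**Step 5: the map.** We now choose the Knothe map and record its expansion on $S$. Fix $\varepsilon\in(0,1)$ and let
$$\rho=\frac{(1-\varepsilon)1_S}\sigma+\frac\varepsilon{\operatorname{vol}(K)}\ \text{ on } D=\operatorname{int}K,\qquad D'=K'=q\operatorname{int}K,\qquad\operatorname{vol}(K')=q^n\operatorname{vol}(K).$$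
The second summand of $\rho$ is there only to keep $\rho$ bounded below, as Lemma 1 requires. Let $\Omega:\operatorname{int}K\to K'$ be the Knothe map. On $S$ we have $\rho\operatorname{vol}(K')\ge(1-\varepsilon)q^n/s$, so by (2), for a.e. $x\in S$,
$$\sum_i\partial_i\Omega_i-n\ \ge\ L+\log(1-\varepsilon)+n\log q .$$
The shrinking is affordable: $-\log(1-\kappa)\le\frac\kappa{1-\kappa}$, so
$$-n\log q\le\frac{n\kappa}{1-\kappa}=\frac1{4-1/n}\le\frac27<\frac12\log2\le\frac L2 .$$
Therefore, for a.e. $x\in S$,
$$\sum_i\partial_i\Omega_i-n\ \ge\ \frac L2+\log(1-\varepsilon), \tag{6}$$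
and the right side is positive once $\varepsilon$ is small, which we assume.

**Step 6: the cut-off displacement is admissible.** Let $X(x)=\Omega(x)-x$ and $Y=\eta X$. We verify the hypotheses of Lemma 6. The map $Y$ is Borel. The field $X$ is bounded and $\eta\to0$ at $\partial K$, so $Y_i\to0$ at the ends of every chord. This is what failed without the cutoff. On an open chord parallel to $e_i$ the coordinates other than $x_i$ are fixed, so $\Omega_i$ is locally absolutely continuous there by Lemma 1, and so is $Y_i$, since $\eta$ is Lipschitz. The product rule gives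
$$\partial_iY_i=\eta\,(\partial_i\Omega_i-1)+X_i\,\partial_i\eta\quad\text{a.e.}$$
Since $\Omega_i$ is increasing along the chord with values in the $i$-th projection of $K'$, the function $\partial_i\Omega_i\ge0$ has integral at most $\operatorname{diam}K$ over each chord. The chords project to a bounded set, so $\partial_i\Omega_i\in L^1(\operatorname{int}K)$. The function $X_i\,\partial_i\eta$ is bounded. So $\partial_iY_i\in L^1$.

**Step 7: upper bound on $T$.** Here we only use $\partial_i\Omega_i\ge0$ and (4), applied to the points $\Omega(x),x\in K$: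
$$-\sum_i\int_{T_i}\partial_iY_i\ \le\ \sum_i\int_{T_i}\eta+\int_T\sum_i|X_i||\partial_i\eta|\ \le\ n\tau+\frac1\kappa\cdot\frac{2R}r\,\tau=n\tau+8n\,\frac Rr\,\tau\ \le\ 9n\,\frac Rr\,\tau. \tag{7}$$

**Step 8: lower bound on $S$.** Here the shrunken target gives the sign of the cutoff term. We have
$$\sum_i\partial_iY_i=\eta\Big(\sum_i\partial_i\Omega_i-n\Big)+\langle\nabla\eta,X\rangle .$$
On $A$, by (3) and $\Omega(x)\in K'$,
$$\langle\nabla p(x),\Omega(x)-x\rangle\le p(\Omega(x))-p(x)\le q-p(x)\le0 ,$$
so $\langle\nabla\eta,X\rangle=-\kappa^{-1}\langle\nabla p,X\rangle\ge0$ a.e. on $A$; on $\{p<q\}$ it is $0$. With (6),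
$$\int_S\sum_i\partial_iY_i\ \ge\ \Big(\frac L2+\log(1-\varepsilon)\Big)E .$$
By Lemma 6 the left side equals the left side of (7). Only $\Omega$ depends on $\varepsilon$, and it has disappeared, so we may let $\varepsilon\to0$:
$$\frac L2\,E\ \le\ 9n\,\frac Rr\,\tau. \tag{8}$$

**Step 9: combining (5) and (8).** Insert (5) into (8):
$$\frac L2\Big(\frac79\,\sigma-2\,\frac Rr\,\tau\Big)\le9n\,\frac Rr\,\tau,\qquad\text{that is,}\qquad\frac7{18}\,L\sigma\le\frac Rr\,\tau\,(9n+L).$$
If $L\le n$ then $\frac L{9n+L}\ge\frac L{10n}$; if $L\ge n$ then $\frac L{9n+L}\ge\frac1{10}$. Hence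
$$\frac\tau\sigma\ \ge\ \frac7{18}\cdot\frac rR\cdot\frac L{9n+L}\ \ge\ \frac7{180}\cdot\frac rR\,\min\Big\{1,\frac Ln\Big\},$$
which is Theorem 2. $\blacksquare$

## Sets of more than half the volume, and parts (a) and (b)

**Proof of Corollary 3.** The purpose is to pass from $S$ to what is left after removing $S$ and its boundary, a set of volume fraction at most $\frac12$. Let $T=\partial_0^KS$ and $U=K\setminus(S\cup T)$. If $\operatorname{vol}(T)\ge\frac w2\operatorname{vol}(K)$ we are done, since $r\le R$ and $\frac7{360}\le\frac12$. Otherwise $u=\operatorname{vol}(U)/\operatorname{vol}(K)=w-\operatorname{vol}(T)/\operatorname{vol}(K)$ lies in $(\frac w2,w]$, so $0<u\le\frac12$.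

Let $y\in K\setminus U$ lie on a coordinate line through a point $z\in U$. If $y$ were in $S$, then $z$ would be in $S\cup T$, a contradiction. So $y\in T$, and $\partial_0^KU\subset T$. The set $U$ is Lebesgue measurable but perhaps not Borel, so choose a Borel set $U'\subset U$ with $\operatorname{vol}(U\setminus U')=0$. A point of $\partial_0^KU'$ is in $U\setminus U'$ or outside $U$, and in the latter case it is in $T$. So $\partial_0^KU'\subset T\cup(U\setminus U')$, a set of the same volume as $T$. Theorem 2 for $U'$ gives
$$\operatorname{vol}(T)\ge\frac7{180}\cdot\frac rR\,u\operatorname{vol}(K)\min\Big\{1,\frac{\log(1/u)}n\Big\},$$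
and it remains to use $u\ge\frac w2$ and $\log(1/u)\ge\log(1/w)$. $\square$

**Proof of Corollary 4.** For (a): if $s\le\frac12$ then $\log(1/s)\ge\log2$, and $\frac{\log2}n\le1$, so Theorem 2 bounds the ratio below by $\frac{7\log2}{180}\cdot\frac r{nR}$.

For (b), let $0<s\le e^{-an}$. If $s\le\frac12$, then $\log(1/s)/n\ge a$, and Theorem 2 gives the lower bound $\frac7{180}\min\{1,a\}\frac rR$.

If $s>\frac12$, which can happen only when $an<\log2$, Theorem 2 does not apply and we use Corollary 3. (Note $s\le e^{-an}<1$.) With $w=1-s<\frac12$ we have $\min\{1,\frac{\log(1/w)}n\}\ge\frac{\log2}n$. The function $v\mapsto1-e^{-v}$ is concave, vanishes at $0$ and equals $\frac12$ at $\log2$, so $1-e^{-v}\ge\frac v{2\log2}$ on $[0,\log2]$. Hence $w\ge1-e^{-an}\ge\frac{an}{2\log2}$, and, as $\operatorname{vol}(S)\le\operatorname{vol}(K)$,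
$$\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\ge\frac7{360}\cdot\frac rR\cdot\frac{an}{2\log2}\cdot\frac{\log2}n=\frac{7a}{720}\cdot\frac rR .$$
Both cases are covered by $c_2(a)=\frac7{720}\min\{1,a\}$. $\square$

## Tubes and cones around the diagonal

We prove Theorem 5, with $Q=[-1,1]^n$ and $R\ge12r$. Recall $m(x)=\frac1n\sum_ix_i$. All bodies have the form
$$K=\{x:\ |m|\le\tfrac R2,\ \max_i|x_i-m|\le a\,w(m)\}$$
with $a>0$ and $w\ge0$ affine on $[-\frac R2,\frac R2]$. Such $K$ is convex. The slice at mean $m$ is, up to translation, $w(m)$ times a fixed $(n-1)$-dimensional body, so $\operatorname{vol}\{x\in K:m(x)\in J\}=c\int_Jw^{n-1}\,dm$ for a constant $c$ independent of $J$ and $w$. In all cases $S=\{x\in K:m\le m_0\}$ for some $m_0$. If $x,x+te_i\in K$, then $m$ changes by $t/n$ and $x_i-m$ changes by $t(1-\frac1n)$.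

**Family A: tubes with slowly varying width.** These serve for $s$ not too small. Take $a=4r$ and $w(m)=1+\beta m/R$ with $\beta\in[0,1]$, so $w\in[\frac12,\frac32]$. If $x\in rQ$, then $|m|\le r\le\frac R2$ and $|x_i-m|\le2r\le aw$. If $x\in K$, then $|x_i|\le\frac R2+6r\le R$. So $rQ\subset K\subset RQ$. If $x,x+te_i\in K$, then $|t|(1-\frac1n)\le12r$, so $|t|\le24r$ and $m$ changes by at most $\delta=24r/n$. Hence $\partial_0^KS\subset\{m_0<m\le m_0+\delta\}$.

**Case A1: $\frac14\le s\le\frac12$.** Take $\beta=0$ and $m_0=-\frac R2+sR$; the relative volume of $S$ is $s$. The ratio is at most $\frac\delta{sR}\le96\,\frac r{nR}$.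

**Case A2: tilting.** Here we decrease $s$ continuously by increasing $\beta$. Take $m_0=-\frac R4$ and let $s(\beta)$ be the relative volume of $S$. It is continuous in $\beta$ and $s(0)=\frac14$. Since $w\ge\frac12$, $(\log w^{n-1})'=(n-1)\frac\beta{Rw}\le\frac{2n\beta}R$. Therefore, as $\frac{2n\beta\delta}R\le\frac{48r}R\le4$,
$$\operatorname{vol}(\partial_0^KS)\le c\,\delta\,w(m_0)^{n-1}e^{2n\beta\delta/R}\le c\,\delta\,e^4\,w(m_0)^{n-1}.$$
Integrating the same derivative bound to the left of $m_0$,
$$\operatorname{vol}(S)\ge c\,w(m_0)^{n-1}\int_0^{R/4}e^{-2n\beta t/R}\,dt\ge c\,w(m_0)^{n-1}\,\frac{R/4}{1+n\beta/2},$$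
where we used $\frac{1-e^{-y}}y\ge\frac1{1+y}$ with $y=\frac{n\beta}2$ (equivalent to $e^y\ge1+y$; for $y=0$ read the left side as $1$). So the ratio is at most $96e^4\,\frac r{nR}\big(1+\frac{n\beta}2\big)$.

Next we compare $1+\frac{n\beta}2$ with $\log(e/s)$. Since $w$ is nondecreasing,
$$s(\beta)\le\frac{\frac R4\,w(-\frac R4)^{n-1}}{\frac R2\,w(0)^{n-1}}=\tfrac12\big(1-\tfrac\beta4\big)^{n-1}\le\tfrac12e^{-\beta(n-1)/4},$$
so, as $n-1\ge\frac n2$, $\log(e/s)\ge1+\log2+\frac{\beta n}8\ge\frac14\big(1+\frac{n\beta}2\big)$. The ratio is therefore at most $384e^4\,\frac r{nR}\log(e/s)$. By the intermediate value theorem every $s\in[s(1),\frac14]$ is attained. Moreover $s(1)\le\frac12e^{-(n-1)/4}$, so $\log(e/s)\ge1+\log2+\frac{n-1}4\ge\frac n8$ for all $s\le s(1)$.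

**Family B: a cone.** This serves for small $s$: the set is the tip of a cone. Take $a=6r$ and $w(m)=\frac12+\frac mR\in[0,1]$. If $x\in rQ$, then $|m|\le r$, so $w(m)\ge\frac12-\frac1{12}=\frac5{12}$ and $|x_i-m|\le2r\le6r\cdot\frac5{12}\le aw(m)$. If $x\in K$, then $|x_i|\le\frac R2+6r\le R$. So again $rQ\subset K\subset RQ$. Let $w_0=s^{1/n}$ and $S=\{w(m)\le w_0\}$; its relative volume is $\int_0^{w_0}v^{n-1}dv\big/\int_0^1v^{n-1}dv=w_0^n=s$.

Let $x\in S$ and $x+te_i\in K$. At $x$ we have $|x_i-m|\le6rw_0$, and at $x+te_i$ the width function is at most $w_0+\frac{|t|}{nR}$. So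
$$|t|\Big(1-\frac1n\Big)\le6r\Big(2w_0+\frac{|t|}{nR}\Big).$$
Since $\frac{6r}{nR}\le\frac1{2n}$, we have $1-\frac1n-\frac{6r}{nR}\ge1-\frac3{2n}\ge\frac14$, hence $|t|\le48rw_0$. Thus $w$ at $x+te_i$ is at most $w_0\big(1+\frac{48r}{nR}\big)$, and the ratio is at most
$$\Big(1+\frac{48r}{nR}\Big)^n-1\le e^{48r/R}-1\le48e^4\,\frac rR,$$
using $e^y-1\le ye^y$ and $\frac{48r}R\le4$.

**Choosing the family.** For $s\ge\frac14$ use A1: there $\min\{1,\frac{\log(e/s)}n\}\ge\frac1n$, so the ratio is at most $96\,\frac rR\min\{1,\frac{\log(e/s)}n\}$. For $s<\frac14$ with $s<s(1)$ or $\log(e/s)\ge n$, use Family B: in both situations $\min\{1,\frac{\log(e/s)}n\}\ge\frac18$, so the ratio is at most $384e^4\,\frac rR\min\{1,\frac{\log(e/s)}n\}$. In the remaining case $s(1)\le s<\frac14$ and $\log(e/s)<n$, use A2: the minimum equals $\frac{\log(e/s)}n$ and the constant is again $384e^4$. So Theorem 5 holds with $C'=384e^4$. $\blacksquare$
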